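# For $m>1$ the Barenblatt constant is not the best constant in the $L^1$–$L^\infty$ smoothing estimate of the fractional porous medium equation

## 1. The linear equation: the fundamental solution is the worst case

Let $N\ge1$ and $0<\sigma<2$. For a smooth function $h$ on $\mathbb R^N$ with all derivatives bounded (we write $h\in C_b^\infty$), the fractional Laplacian is
$$(-\Delta)^{\sigma/2}h(x)=\frac c2\int_{\mathbb R^N}\frac{2h(x)-h(x+y)-h(x-y)}{|y|^{N+\sigma}}\,dy .\tag{1}$$
The integral converges absolutely, because the numerator is at most $\min\{\|D^2h\|_\infty|y|^2,4\|h\|_\infty\}$. The constant $c=c_{N,\sigma}>0$ is fixed by the example $h(x)=\cos(k\cdot x)$: here $2h(x)-h(x+y)-h(x-y)=2\cos(k\cdot x)(1-\cos(k\cdot y))$, and $c$ is chosen so that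
$$c\int\frac{1-\cos(k\cdot y)}{|y|^{N+\sigma}}\,dy=|k|^\sigma .$$
With this choice $(-\Delta)^{\sigma/2}\cos(k\cdot x)=|k|^\sigma\cos(k\cdot x)$.

More generally, use $\widehat f(k)=\int f(x)e^{-ik\cdot x}dx$, and suppose that $h(x)=(2\pi)^{-N}\int\widehat h(k)e^{ik\cdot x}dk$ with $(1+|k|^\sigma)\widehat h\in L^1$. Inserting this into (1) produces the factor $2-2\cos(k\cdot y)$ under the $k$-integral. Fubini applies because $\iint|\widehat h(k)|\frac{1-\cos(k\cdot y)}{|y|^{N+\sigma}}dy\,dk=c^{-1}\int|k|^\sigma|\widehat h|<\infty$. Hence, at every $x$,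
$$(-\Delta)^{\sigma/2}h(x)=(2\pi)^{-N}\int|k|^\sigma\,\widehat h(k)\,e^{ik\cdot x}\,dk .\tag{2}$$

Consider now the linear equation $u_t+(-\Delta)^{\sigma/2}u=0$ with datum $0\le u_0\in L^1$. In Fourier variables it reads $\widehat u_t=-|k|^\sigma\widehat u$, so the solution is $u(t)=P_t*u_0$ with $\widehat{P_t}(k)=e^{-t|k|^\sigma}$. We recall one textbook fact about $P_t$. For $0<\sigma<2$ the function $\lambda\mapsto e^{-t\lambda^{\sigma/2}}$ is completely monotone, so by Bernstein's theorem it is the Laplace transform of a probability measure $\mu_t$ on $[0,\infty)$; there is no atom at $0$, since the function tends to $0$ as $\lambda\to\infty$. Putting $\lambda=|k|^2$,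
$$P_t(x)=\int_{(0,\infty)}(4\pi\tau)^{-N/2}e^{-|x|^2/4\tau}\,d\mu_t(\tau).$$
So $P_t$ is a mixture of centered Gaussians: it is positive, radially decreasing, and has integral $1$. By scaling, $P_t(x)=t^{-N/\sigma}P_1(xt^{-1/\sigma})$, and $P_1(0)=(2\pi)^{-N}\int e^{-|k|^\sigma}dk<\infty$. It is the solution with datum $\delta_0$.

**Proposition 1 (linear case).** For $0\le u_0\in L^1(\mathbb R^N)$ and $t>0$,
$$\|P_t*u_0\|_\infty\le P_1(0)\,\|u_0\|_1\,t^{-N/\sigma},$$
and $P_1(0)$ is the best constant.

**Proof.** We have $\int P_t(x-y)u_0(y)\,dy\le P_t(0)\|u_0\|_1=P_1(0)t^{-N/\sigma}\|u_0\|_1$. For optimality take $u_0=P_\delta$. It has mass $1$ and $u(t)=P_{t+\delta}$, so $\|u(t)\|_\infty t^{N/\sigma}=P_1(0)\big(t/(t+\delta)\big)^{N/\sigma}$, which tends to $P_1(0)$ as $\delta\to0$. $\square$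

For $N=\sigma=1$ everything is explicit: $P_t(x)=\frac{t}{\pi(t^2+x^2)}$, and the best constant is $1/\pi$. Note the tail mass, which will matter later:
$$\int_{|x|\ge R}P_\varepsilon\,dx=\frac2\pi\arctan\frac\varepsilon R ,$$
which is of order exactly $\varepsilon$ as $\varepsilon\to0$.

Now replace $u$ by $u^m$ under the operator:
$$u_t+(-\Delta)^{\sigma/2}(u^m)=0\quad\text{in }\mathbb R^N\times(0,\infty),\qquad u(\cdot,0)=u_0\ge0 .\tag{3}$$
For $m>1$ this is the fractional porous medium equation (FPME). Let $m_c=(N-\sigma)_+/N$, and for $m>m_c$ put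
$$\alpha=\frac{N}{N(m-1)+\sigma},\qquad\beta=\frac1{N(m-1)+\sigma}.$$
In this range, for each mass $M>0$ there is a nonnegative self-similar solution $U_M(x,t)=t^{-\alpha}F_M(|x|t^{-\beta})$ with initial datum $M\delta_0$ and mass $M$, the Barenblatt solution. By scaling,
$$\|U_M(\cdot,t)\|_\infty=C_B\,M^{\sigma\beta}t^{-\alpha},\qquad C_B=\|U_1(\cdot,1)\|_\infty .$$
There is also a smoothing estimate $\|u(t)\|_\infty\le C\|u_0\|_1^{\sigma\beta}t^{-\alpha}$ with some constant $C=C(N,\sigma,m)$. For $m=1$ one has $\alpha=N/\sigma$, $\sigma\beta=1$, $U_M=MP_t$, $C_B=P_1(0)$, and Proposition 1 says that the best $C$ is $C_B$: among all data of mass $M$, the point mass gives the highest peak. In the fast diffusion range $m_c<m\le1$ this remains true. It is obtained by symmetrization and comparison of concentrations in Vázquez and Volzone, "Optimal estimates for Fractional Fast diffusion equations", arXiv:1310.3218 (2013), a technique that requires the nonlinearity $A(u)=u^m$ to be concave or comparable to a concave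 function. That paper asks, among other things, whether the best constants for $m>1$ are still those of the Barenblatt solution. Our question is the $L^1$–$L^\infty$ instance. For $m>1$, is
$$\|u(\cdot,t)\|_\infty\le C_B\,\|u_0\|_1^{\sigma\beta}\,t^{-\alpha}\qquad\text{for all }t>0,\ 0\le u_0\in L^1\ ?\tag{4}$$

The answer is no, for every $m>1$, every $N\ge1$ and every $\sigma\in(0,2)$.

## 2. Weak solutions, the Barenblatt profile and scaling for $m>1$

From now on $m>1$ (unless said otherwise). Directly from the definitions,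
$$\alpha=N\beta,\qquad 1-\alpha(m-1)=\sigma\beta\in(0,1).\tag{5}$$
The inequality $\sigma\beta<1$ is the same as $m>1$. For instance, $N=\sigma=1$ and $m=2$ give $\alpha=\beta=\sigma\beta=\frac12$.

We use three facts.

**(F1) Weak solutions.** (de Pablo, Quirós, Rodríguez, Vázquez, *A general fractional porous medium equation*, Comm. Pure Appl. Math. 65 (2012).) For $0\le u_0\in L^1$ there is a unique weak solution $u\ge0$ with $u\in C([0,\infty);L^1)$, $u(0)=u_0$, $u^m\in L^2_{loc}((0,\infty);\dot H^{\sigma/2})$ and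
$$\iint u\,\varphi_t=\iint(-\Delta)^{\sigma/4}u^m\,(-\Delta)^{\sigma/4}\varphi$$
for test functions $\varphi$ compactly supported in $\mathbb R^N\times(0,\infty)$. Moreover $\int(u_1-u_2)_+(t)\le\int(u_{01}-u_{02})_+$, which gives comparison and $L^1$-contraction, and $\|u(t)\|_p\le\|u_0\|_p$ for $p\in[1,\infty]$.

**(F2) Barenblatt solution.** (Vázquez, J. Eur. Math. Soc. 16 (2014).) $U_M$ is the unique fundamental solution with mass $M$. Write $U=U_1$, $F=F_1$, so $U(x,t)=t^{-\alpha}F(|x|t^{-\beta})$ and $\int F(|x|)\,dx=1$. The profile $F$ is continuous, bounded, positive, integrable, nonincreasing in $r$, and $F(r)\to0$ as $r\to\infty$. For each $\varepsilon>0$, $U(\cdot,\cdot+\varepsilon)$ is the weak solution with datum $U(\cdot,\varepsilon)\in L^1\cap L^\infty$. In particular $F(0)=C_B$.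

**(F3) Scaling.** If $u$ is a solution, so is $\hat u(x,t)=A\,u(bx,A^{m-1}b^\sigma t)$ for $A,b>0$: both terms of (3) are multiplied by $A^mb^\sigma$. The mass is multiplied by $Ab^{-N}$, and time is read through the factor $A^{m-1}b^\sigma$. Both factors can be prescribed at will, because taking logarithms gives a linear system for $(\log A,\log b)$ with determinant $\sigma+N(m-1)\neq0$. The quotient
$$Q(u_0,t)=\|u(t)\|_\infty\,t^\alpha\,\|u_0\|_1^{-\sigma\beta}\tag{6}$$
is invariant in the sense that $Q(\hat u_0,t)=Q(u_0,A^{m-1}b^\sigma t)$. Indeed, with $\tau=A^{m-1}b^\sigma t$, the left side is $A\|u(\tau)\|_\infty\,\tau^\alpha A^{-\alpha(m-1)}b^{-\alpha\sigma}(Ab^{-N})^{-\sigma\beta}\|u_0\|_1^{-\sigma\beta}$. The exponent of $A$ is $1-\alpha(m-1)-\sigma\beta=0$, and the exponent of $b$ is $-\alpha\sigma+N\sigma\beta=0$.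

The best constant is $C_*=\sup Q(u_0,t)$ over $t>0$ and $0\le u_0\in L^1$, $u_0\ne0$, and (4) says $C_*\le C_B$.

Two notions in the theorems may be less familiar. *Narrow* convergence of finite measures is convergence of integrals against bounded continuous functions; for example $U(\cdot,\varepsilon)\,dx\to\delta_0$ narrowly as $\varepsilon\to0$. The *Marcinkiewicz* norm, for $1<p<\infty$, is
$$\|f\|_{M^p}=\sup_E|E|^{-1+1/p}\int_E|f| ,$$
over measurable $E$ with $0<|E|<\infty$. Take $f(x)=|x|^{-N/p}$, which is not in $L^p$. For radially nonincreasing $f\ge0$ the sup may be taken over centered balls (checked in Section 9). With $\omega_N=|B_1|$, $\int_{B_\rho}|x|^{-N/p}dx=\frac p{p-1}\omega_N\rho^{N(1-1/p)}$, so the quotient equals $\frac p{p-1}\omega_N^{1/p}$ for every $\rho$, and this is the norm.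

## 3. The theorems

**Theorem A.** Let $m>1$, $N\ge1$, $0<\sigma<2$. For every $t>0$, $M>0$ there is a bounded, compactly supported, radially nonincreasing $u_0\ge0$ with $\|u_0\|_1=M$ and
$$\|u(\cdot,t)\|_\infty>C_B\,M^{\sigma\beta}t^{-\alpha}.$$
Such $u_0$ can be found in every weak (narrow) neighborhood of $M\delta_0$, so the Barenblatt solution is not even a local maximizer. One can also find $u_0\in C_c^\infty$, radially nonincreasing, violating the inequality. Consequently the best constant satisfies $C_B<C_*<\infty$.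

**Theorem B.** Let $m>1$, $N\ge1$, $0<\sigma<2$ and $M,t>0$.

1. (Concentration.) For every $\rho>0$ there is $u_0$ (bounded, compactly supported, radially nonincreasing, mass $M$) with $\int_{B_\rho}u(x,t)\,dx>\int_{B_\rho}U_M(x,t)\,dx$.
2. ($L^1$–$L^p$.) For every $1<p<\infty$ there is such a $u_0$ with $\|u(t)\|_p>\|U_M(t)\|_p$.
3. (Marcinkiewicz.) For every $1<p<\infty$ there is such a $u_0$ with $\|u(t)\|_{M^p}>\|U_M(t)\|_{M^p}$.

**Corollary (classification).** For $m>m_c$ the best $L^1$–$L^\infty$ constant is $C_B$ if and only if $m\le1$.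

For $m\le1$ the Corollary is the quoted result from the paper of Vázquez and Volzone (and for $m=1$ it is Proposition 1); for $m>1$ it is Theorem A. Neither the value of $C_*$ nor whether it is attained is determined here.

## 4. Superposition, time shifts, and the budget of a truncation

What does the proof of Proposition 1 use? It writes $u_0$ as a superposition of point masses and adds up the peaks. For $m>1$ this breaks twice. Solutions cannot be added; and even if they could, the peak height $C_BM^{\sigma\beta}$ is no longer additive in the mass. Since $0<\sigma\beta<1$, splitting $M=M_1+M_2$ with $M_i>0$ gives $M_1^{\sigma\beta}+M_2^{\sigma\beta}>M^{\sigma\beta}$, so adding peaks would only yield a bound larger than (4). On the other hand, strict concavity of $M\mapsto M^{\sigma\beta}$ does not by itself refute (4).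

Let us try data. The simplest is $u_0=U(\cdot,\varepsilon)$, with $u(t)=U(t+\varepsilon)$ and
$$Q(u_0,t)=C_B\Big(\frac t{t+\varepsilon}\Big)^\alpha<C_B .$$
No violation, but for small $\varepsilon$ the deficit is only of order $\varepsilon$: we are close to the threshold. So let us modify this datum. We throw away mass that the peak does not need. Fix $R$, let
$$\eta=\eta_R(\varepsilon)=\int_{|x|\ge R}U(x,\varepsilon)\,dx ,\qquad \tilde u_0=U(\cdot,\varepsilon)\mathbf 1_{B_R},\qquad \|\tilde u_0\|_1=1-\eta ,$$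
and compare $V(x,s)=U(x,s+\varepsilon)$ with the solution $\tilde u$ starting from $\tilde u_0$. Suppose the truncation lowers the peak at time $s\sim1$ by an amount $d$. To first order,
$$Q(\tilde u_0,s)\approx\big(C_B(s+\varepsilon)^{-\alpha}-d\big)\,s^\alpha(1-\eta)^{-\sigma\beta}\approx C_B\Big(1-\frac{\alpha\varepsilon}s+\sigma\beta\,\eta\Big)-d\,s^\alpha .$$
There is a gain of order $\eta$ from the smaller mass, a loss of order $\varepsilon$ from the time shift, and a loss $d$ from the truncation. We win if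

- $\varepsilon\ll\eta$, and
- $d$ is at most a small multiple of $\eta$.

When $m=1$ and $N=\sigma=1$, Section 1 gives $\eta=\frac2\pi\arctan(\varepsilon/R)$, the same order as $\varepsilon$: the first condition fails, as it must. For $m>1$, mass leaves the origin faster at small times. The rate at which mass jumps beyond distance $R$ is about $\int U^m(x,t)\,dx=t^{-\alpha(m-1)}\int F^m$, whose time integral over $(0,\varepsilon)$ is of order $\varepsilon^{1-\alpha(m-1)}=\varepsilon^{\sigma\beta}\gg\varepsilon$. Lemma 2 makes this rigorous.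

For the second condition the first tool is $L^1$-contraction, and here a sensible attempt gets stuck. It says $\|V(s)-\tilde u(s)\|_1\le\eta$: the possible damage has the same order as the gain. Even if we look only at the mass in a ball $B_\rho$ instead of the peak, the gain will turn out to be about $\sigma\beta\,\Psi(\rho)\,\eta$ with $\Psi(\rho)=\int_{B_\rho}F(|x|)\,dx$ (Section 9). Since $\sigma\beta\,\Psi(\rho)<1$, the bound $\eta$ is too weak. We must use that the removed mass was *far away*: we want a factor that tends to $0$ as $R\to\infty$, uniformly in $\varepsilon$.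

The natural device is to integrate $z=V-\tilde u\ge0$ against a fixed weight $h$ which is large near $0$ and small far away. Formally,
$$\frac d{ds}\int hz=-\int(V^m-\tilde u^m)(-\Delta)^{\sigma/2}h ,\qquad 0\le V^m-\tilde u^m\le mV^{m-1}z ,$$
so a Gronwall argument closes if $-(-\Delta)^{\sigma/2}h\le Kh$. A compactly supported bump $h\ge0$ does not satisfy this: at a point $x$ outside its support, $-(-\Delta)^{\sigma/2}h(x)=c\int h(y)|x-y|^{-N-\sigma}dy>0$ while $h(x)=0$. A weight that does work is the resolvent kernel, for which $(-\Delta)^{\sigma/2}h=\delta_0-h$. It decays at infinity, so $\int hz$ starts small. As a bonus, the term $\delta_0$ controls $V^m-\tilde u^m$ *at the origin*, which is what we need for the peak. Section 7 carries this out with a mollified kernel.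

## 5. Testing with bounded smooth functions

We need an integrated form of the equation that accepts test functions without compact support.

**Lemma 1.** Let $v$ be the solution with datum $0\le v_0\in L^1\cap L^\infty$ and let $h\in C_b^\infty(\mathbb R^N)$. For $0\le s_1<s_2$,
$$\int v(s_2)h-\int v(s_1)h=-\int_{s_1}^{s_2}\!\!\int v^m(-\Delta)^{\sigma/2}h\,dx\,ds .\tag{7}$$

**Proof, compactly supported $h$.** Let $h=\psi\in C_c^\infty$, and test the weak formulation with $\varphi=\psi(x)\vartheta(t)$, $\vartheta\in C_c^\infty(0,\infty)$. By (F1), $\|v(t)\|_1\le\|v_0\|_1$ and $\|v(t)\|_\infty\le\|v_0\|_\infty$, so $v^m(t)\in L^1\cap L^\infty\subset L^2$. For a.e. $t$ also $v^m(t)\in\dot H^{\sigma/2}$, and Plancherel gives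
$$\int(-\Delta)^{\sigma/4}v^m\,(-\Delta)^{\sigma/4}\psi=\int v^m(-\Delta)^{\sigma/2}\psi ,$$
where by (2) the function $(-\Delta)^{\sigma/2}\psi$ with transform $|k|^\sigma\widehat\psi\in L^1\cap L^2$ is the pointwise one from (1). Hence
$$\int_0^\infty\vartheta'(t)\int v(t)\psi\,dx\,dt=\int_0^\infty\vartheta(t)\int v^m(-\Delta)^{\sigma/2}\psi\,dx\,dt .$$
So the function $t\mapsto\int v(t)\psi$, continuous on $[0,\infty)$ since $v\in C([0,\infty);L^1)$, has distributional derivative $-\int v^m(-\Delta)^{\sigma/2}\psi$ on $(0,\infty)$. This derivative is bounded in $t$, because $(-\Delta)^{\sigma/2}\psi$ is bounded and $\int v^m\le\|v_0\|_\infty^{m-1}\|v_0\|_1$. A continuous function with bounded distributional derivative is the integral of that derivative, so (7) holds for $s_1>0$, and for $s_1=0$ by continuity.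

**Proof, general $h$.** Let $\chi\in C_c^\infty$ be a cutoff, $0\le\chi\le1$, $\chi=1$ on $B_1$, and $\psi_n(x)=h(x)\chi(x/n)$. The functions $\psi_n$ are bounded in $C_b^2$ uniformly in $n$, so the integrands in (1) for $\psi_n$ are dominated by $C\min\{|y|^2,1\}|y|^{-N-\sigma}$, with $C$ independent of $n$ and $x$. For fixed $x,y$ they equal those of $h$ when $n$ is large. Therefore $(-\Delta)^{\sigma/2}\psi_n\to(-\Delta)^{\sigma/2}h$ pointwise and boundedly. As $v(s_i)\in L^1$ and $v^m\in L^1(\mathbb R^N\times(s_1,s_2))$, dominated convergence in (7) for $\psi_n$ gives (7) for $h$. $\square$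

## 6. The tail of the Barenblatt solution at small times

This section supplies the first condition of the budget, $\varepsilon\ll\eta$.

**Lemma 2 (tail mass).** For $R>0$ let $\eta(\varepsilon)=\eta_R(\varepsilon)=\int_{|x|\ge R}U(x,\varepsilon)\,dx$. Then $\eta(\varepsilon)\to0$ as $\varepsilon\to0$, and there are $c_R,\varepsilon_R>0$ with $\eta(\varepsilon)\ge c_R\,\varepsilon^{\sigma\beta}$ for $0<\varepsilon<\varepsilon_R$.

**Proof, the limit.** Substituting $\xi=x\varepsilon^{-\beta}$ and using $\alpha=N\beta$, $\eta(\varepsilon)=\int_{|\xi|\ge R\varepsilon^{-\beta}}F(|\xi|)\,d\xi\to0$, since $F$ is integrable. As $F>0$ has integral $1$, also $0<\eta<1$.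

**Proof, a test function that sees the tail.** Take $\psi\in C_b^\infty$ with $0\le\psi\le1$, $\psi=0$ on $B_R$, $\psi=1$ off $B_{2R}$. Let $|x|\le R/2$. Then $\psi(x)=0$ and, by symmetry in $y$,
$$(-\Delta)^{\sigma/2}\psi(x)=-c\int\psi(x+y)|y|^{-N-\sigma}dy=-c\int\psi(y)|x-y|^{-N-\sigma}dy ,$$
where the integrals converge because $\psi(x+y)=0$ for $|y|<R/2$. For $|y|\ge2R$ we have $|x-y|\le|y|+\frac R2\le\frac54|y|$, so
$$(-\Delta)^{\sigma/2}\psi(x)\le-\kappa,\qquad\kappa=c\int_{|y|\ge2R}\big(\tfrac54|y|\big)^{-N-\sigma}dy>0\qquad(|x|\le R/2).$$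
Everywhere $|(-\Delta)^{\sigma/2}\psi|\le K$ for some $K<\infty$.

**Proof, the flux into the tail.** Let $0<\delta<\varepsilon$. By (F2), $U(\cdot,\cdot+\delta)$ is a weak solution with datum in $L^1\cap L^\infty$, so Lemma 1 applies:
$$\eta(\varepsilon)\ge\int U(\varepsilon)\psi\ge\int U(\varepsilon)\psi-\int U(\delta)\psi=-\int_\delta^\varepsilon\!\!\int U^m(-\Delta)^{\sigma/2}\psi\,dx\,dt ,$$
hence
$$\eta(\varepsilon)\ge\int_\delta^\varepsilon\Big(\kappa\int_{|x|\le R/2}U^m\,dx-K\int_{|x|>R/2}U^m\,dx\Big)dt .$$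
The substitution $\xi=xt^{-\beta}$ turns the bracket into
$$t^{-\alpha(m-1)}\Big(\kappa\int_{|\xi|\le Rt^{-\beta}/2}F^m\,d\xi-K\int_{|\xi|>Rt^{-\beta}/2}F^m\,d\xi\Big),$$
because $-\alpha m+N\beta=-\alpha(m-1)$. Let $I=\int F^m$. Then $0<I\le C_B^{m-1}\int F<\infty$, so as $t\to0$ the large parenthesis tends to $\kappa I$. There is $\varepsilon_R>0$ such that it is at least $\kappa I/2$ for $t<\varepsilon_R$. For $\varepsilon<\varepsilon_R$, by (5),
$$\eta(\varepsilon)\ge\frac{\kappa I}2\int_\delta^\varepsilon t^{-\alpha(m-1)}dt=\frac{\kappa I}{2\sigma\beta}\big(\varepsilon^{\sigma\beta}-\delta^{\sigma\beta}\big).$$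
Let $\delta\to0$. This is the claim with $c_R=\kappa I/(2\sigma\beta)$. $\square$

Since $\sigma\beta<1$, we obtain, for each fixed $R$,
$$\frac{\varepsilon}{\eta_R(\varepsilon)}\le c_R^{-1}\varepsilon^{1-\sigma\beta}\longrightarrow0\qquad(\varepsilon\to0).\tag{8}$$
Both hypotheses enter here. The strict inequality $m>1$ gives $\sigma\beta<1$; at $m=1$ one has $\sigma\beta=1$ and (8) is lost, consistent with Proposition 1. Nonlocality, $\sigma<2$, gives $\kappa>0$: for the ordinary Laplacian, $-\Delta\psi=0$ on the ball where $\psi$ vanishes, and the lower bound has no source.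

## 7. The resolvent kernel and the influence of far mass

**A weight with $(-\Delta)^{\sigma/2}h=\rho-h$.** Let
$$G=\int_0^\infty e^{-t}P_t\,dt .$$
As a positive combination of the kernels $P_t$, $G$ is positive and radially nonincreasing, $\int G=1$, and $\widehat G(k)=\int_0^\infty e^{-t}e^{-t|k|^\sigma}dt=(1+|k|^\sigma)^{-1}$ by Fubini. By monotonicity $\omega_N|x|^NG(x)\le\int_{B_{|x|}}G\le1$, so
$$G(x)\le\frac1{\omega_N|x|^N}\qquad(x\ne0).\tag{9}$$
For example, for $N=\sigma=1$ we have $G(x)=\frac1\pi\int_0^\infty e^{-t}\frac t{t^2+x^2}\,dt$. This is infinite at $x=0$ and at most $\frac1{\pi x^2}\int_0^\infty te^{-t}dt=\frac1{\pi x^2}$. So $G$ may be singular at the origin, and we mollify. For $0<r<1$ let $0\le\rho_r\in C_c^\infty(B_r)$ be radial with $\int\rho_r=1$, and put $h_r=G*\rho_r>0$. Derivatives may be placed on $\rho_r$, so $h_r\in C_b^\infty$. Since $\widehat{\rho_r}$ is a Schwartz function, $\widehat{h_r}=\widehat{\rho_r}/(1+|k|^\sigma)$ decays rapidly, Fourier inversion holds at every point,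 and (2) applies. As $|k|^\sigma\widehat{h_r}=\widehat{\rho_r}-\widehat{h_r}$, we get pointwise
$$(-\Delta)^{\sigma/2}h_r=\rho_r-h_r .\tag{10}$$
Write $G(\cdot)$ also for the radial profile. If $|x|\ge R\ge2$ and $|y|<r<1$, then $|x-y|\ge R-1\ge R/2$. If $|x|\le\rho$, then $|x-y|\le\rho+1$. With (9) this gives
$$h_r(x)\le\frac{2^N}{\omega_NR^N}\quad(|x|\ge R\ge2),\qquad h_r(x)\ge G(\rho+1)>0\quad(|x|\le\rho).\tag{11}$$

The next lemma supplies the second condition of the budget.

**Lemma 3 (far mass has little influence).** Let $R\ge2$, $0<\varepsilon\le1$, $V(x,s)=U(x,s+\varepsilon)$. Let $\tilde u$ be the solution with datum $\tilde u_0=U(\cdot,\varepsilon)\mathbf 1_{B_R}$, and put $z=V-\tilde u$, $\eta=\eta_R(\varepsilon)$. Then $\tilde u\le V$, $\|z(s)\|_1\le\eta$, and for $0\le s\le1$, $0<r<1$,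
$$\int h_rz(s)\,dx+\int_0^s\!\!\int\rho_r\,(V^m-\tilde u^m)\,dx\,d\tau\le K_0R^{-N}\eta,\qquad K_0=\frac{2^N}{\omega_N}\,e^{mC_B^{m-1}/(\sigma\beta)} .\tag{12}$$
Consequently, for all $\rho>0$ and $0\le s\le1$,
$$\int_{B_\rho}z(s)\,dx\le\frac{K_0}{G(\rho+1)}\,R^{-N}\eta .\tag{13}$$

Note that $K_0$ depends only on $N,\sigma,m$: not on $R$, not on $\varepsilon$, not on $r$.

**Proof, ordering.** $V$ is the solution with datum $U(\cdot,\varepsilon)\ge\tilde u_0$. By (F1), $\int(\tilde u-V)_+(s)\le0$ and $\int(V-\tilde u)_+(s)\le\int(U(\varepsilon)-\tilde u_0)=\eta$.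

**Proof, an identity for the left side.** Call $E(s)$ the left side of (12) and $g(s)=\int h_rz(s)\,dx$. Both terms of $E$ are nonnegative, so $E\ge g\ge0$. Subtract (7) for $\tilde u$ from (7) for $V$, with $h=h_r$ and $s_1=0$, and insert (10):
$$g(s)-g(0)=-\int_0^s\!\!\int(V^m-\tilde u^m)(\rho_r-h_r)\,dx\,d\tau .$$
Moving the $\rho_r$-term to the left,
$$E(s)=g(0)+\int_0^s\!\!\int h_r(V^m-\tilde u^m)\,dx\,d\tau .$$
The inner integral is bounded in $\tau$, since $\int V^m\le\|U(\varepsilon)\|_\infty^{m-1}$, so $E$ is continuous.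

**Proof, Gronwall.** By the mean value theorem and $V(x,\tau)\le C_B(\tau+\varepsilon)^{-\alpha}\le C_B\tau^{-\alpha}$,
$$0\le V^m-\tilde u^m\le mV^{m-1}z\le b(\tau)\,z,\qquad b(\tau)=mC_B^{m-1}\tau^{-\alpha(m-1)} .$$
Hence $E(s)\le g(0)+\int_0^sb\,g\,d\tau\le Y(s):=g(0)+\int_0^sb\,E\,d\tau$. By (5), $b$ is integrable at $0$ and $\int_0^1b=mC_B^{m-1}/(\sigma\beta)$. So $Y$ is absolutely continuous with $Y'=bE\le bY$ a.e. Therefore $Ye^{-\int_0^sb}$ is nonincreasing and
$$E(s)\le Y(s)\le g(0)\,e^{mC_B^{m-1}/(\sigma\beta)}\qquad(0\le s\le1).$$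

**Proof, the initial value.** $z(0)=U(\cdot,\varepsilon)\mathbf 1_{\{|x|\ge R\}}$, so by the first part of (11), $g(0)\le\frac{2^N}{\omega_N}R^{-N}\eta$. This proves (12). By the second part of (11), $G(\rho+1)\int_{B_\rho}z(s)\le\int h_rz(s)$, and (13) follows from (12). $\square$

## 8. A truncated Barenblatt solution beats the constant: proof of Theorem A

Let
$$J_0=\int_{1/2}^1s^{-\alpha m}\,ds>0,\qquad\theta=\min\{1,m\sigma\beta\}>0 ,$$
and fix $R\ge2$ with
$$K_0R^{-N}<C_B^m\,J_0\,\theta ,\tag{14}$$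
which is possible because $K_0$ does not depend on $R$. Use the notation of Lemma 3.

**Claim.** For all sufficiently small $\varepsilon$ there is $s\in[\frac12,1]$ with
$$\|\tilde u(s)\|_\infty>C_B(1-\eta)^{\sigma\beta}s^{-\alpha} .\tag{15}$$

Since $\|\tilde u_0\|_1=1-\eta$, this says $Q(\tilde u_0,s)>C_B$.

**Step 1: from failure of (15) to an inequality at the origin.** Suppose the claim fails for some $\varepsilon\in(0,1]$. Then $\tilde u(x,s)^m\le C_B^m(1-\eta)^{m\sigma\beta}s^{-\alpha m}$ for a.e. $x$ and all $s\in[\frac12,1]$. In (12) with $s=1$ drop the first term, and restrict the time integral to $[\frac12,1]$, which is allowed because $V^m\ge\tilde u^m$. As $\int\rho_r=1$,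
$$\int_{1/2}^1\Big(\int\rho_rV^m(x,s)\,dx-C_B^m(1-\eta)^{m\sigma\beta}s^{-\alpha m}\Big)ds\le K_0R^{-N}\eta .$$
Let $r\to0$. For each $s$, $V(\cdot,s)$ is continuous and $V(0,s)=C_B(s+\varepsilon)^{-\alpha}$, so the inner integral tends to $C_B^m(s+\varepsilon)^{-\alpha m}$. $V$ is bounded on $[\frac12,1]$, so dominated convergence gives
$$C_B^m\int_{1/2}^1\Big[(s+\varepsilon)^{-\alpha m}-(1-\eta)^{m\sigma\beta}s^{-\alpha m}\Big]ds\le K_0R^{-N}\eta .\tag{16}$$

**Step 2: compare the orders.** By convexity $(1+x)^{-a}\ge1-ax$ for $x\ge0$, $a>0$, so for $s\ge\frac12$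
$$(s+\varepsilon)^{-\alpha m}=s^{-\alpha m}\Big(1+\frac\varepsilon s\Big)^{-\alpha m}\ge s^{-\alpha m}(1-2\alpha m\,\varepsilon).$$
Moreover, for $a>0$ and $0\le\eta\le1$,
$$(1-\eta)^a\le1-\min\{1,a\}\,\eta ,\tag{17}$$
by concavity if $a\le1$ and by $(1-\eta)^a\le1-\eta$ if $a\ge1$. Taking $a=m\sigma\beta$ and inserting both in (16), then dividing by $\eta>0$,
$$C_B^m\,J_0\Big(\theta-2\alpha m\,\frac\varepsilon\eta\Big)\le K_0R^{-N} .$$
By (8), $\varepsilon/\eta\to0$ as $\varepsilon\to0$ with $R$ fixed. Since (14) is strict, the last inequality is false for all sufficiently small $\varepsilon$. The claim is proved.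

**Step 3: prescribed mass and time.** The datum $\tilde u_0=U(\cdot,\varepsilon)\mathbf 1_{B_R}$ is bounded, compactly supported and radially nonincreasing, of mass $1-\eta$, and $Q(\tilde u_0,s)>C_B$. Given $M,t>0$, use (F3) with
$$Ab^{-N}=\frac M{1-\eta},\qquad A^{m-1}b^\sigma=\frac st .$$
The rescaled datum $\hat u_0(x)=A\tilde u_0(bx)$ is of the same type, has mass $M$, and $Q(\hat u_0,t)=Q(\tilde u_0,s)>C_B$. This is the first statement of Theorem A.

**Step 4: data near $M\delta_0$.** Keep $R,M,t$ fixed and let $\varepsilon\to0$. Then $\eta\to0$ and $s\in[\frac12,1]$, so $A$ and $b$ stay in a compact subset of $(0,\infty)$. The data $\hat u_0$ have mass $M$, are supported in $B_{R/b}$ and hence in a fixed ball, and for each $\delta>0$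
$$\int_{|x|>\delta}\hat u_0\,dx\le Ab^{-N}\int_{|\xi|>b\delta}U(\xi,\varepsilon)\,d\xi\to0 .$$
For $f$ bounded and continuous, $\big|\int\hat u_0f-Mf(0)\big|\le M\sup_{|x|\le\delta}|f-f(0)|+2\|f\|_\infty\int_{|x|>\delta}\hat u_0$. Letting first $\varepsilon\to0$ and then $\delta\to0$ gives narrow convergence to $M\delta_0$.

**Step 5: smooth data.** Fix $t$. If $u_{0n}\to u_0$ in $L^1_+$, then $u_n(t)\to u(t)$ in $L^1$ by contraction, and a.e. along a subsequence of any subsequence, so $\liminf_n\|u_n(t)\|_\infty\ge\|u(t)\|_\infty$. Hence the set of data that violate (4) at time $t$ is open in $L^1_+$. Mollify a violating datum from Step 3 with a smooth, compactly supported, radially nonincreasing kernel of integral $1$. The result is in $C_c^\infty$, keeps the mass, and is close in $L^1$ if the kernel is concentrated near $0$. It is still radially nonincreasing. Indeed, both factors are superpositions of indicators of centered balls, so it suffices to treat $\mathbf 1_{B_a}*\mathbf 1_{B_{a'}}(x)=|B_a\cap(x+B_{a'})|$,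 which is radial. For $x=\lambda e$, $|e|=1$, $\lambda\ge0$, slice by lines parallel to $e$. On each line the two balls cut intervals of half-lengths $l,l'$ whose midpoints are $\lambda$ apart (or one of them cuts nothing), and the overlap $\min\{2l,2l',(l+l'-\lambda)_+\}$ is nonincreasing in $\lambda$. Integrate over the lines.

**Step 6: the best constant.** $C_*<\infty$ is the smoothing estimate quoted in Section 1, and $C_*>C_B$ follows from Step 3. $\blacksquare$

## 9. Concentrations, $L^p$ and Marcinkiewicz norms: proof of Theorem B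

**Step 1: reduction to $M=t=1$.** Fix $M,t_0$ and choose $A,b$ with $Ab^{-N}=M$, $A^{m-1}b^\sigma=1/t_0$. The map $u\mapsto\hat u$ of (F3) sends solutions of mass $1$ to solutions of mass $M$ and time $1$ to time $t_0$. It sends $U_1$ to a fundamental solution of mass $M$, that is, to $U_M$ by uniqueness. Under it $\int_{B_\rho}\hat u(t_0)=M\int_{B_{b\rho}}u(1)$, and both the $L^p$ norm and the $M^p$ norm are multiplied by $Ab^{-N/p}$. So all three parts follow from the case $M=t=1$; in part 1 the radius is arbitrary, so its change to $b\rho$ is harmless.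

**Step 2: normalize the truncated solution to mass $1$ without changing time.** Let $\tilde u,V,z,\eta$ be as in Lemma 3. Put
$$\hat u(x,t)=A\,\tilde u(bx,t),\qquad b=(1-\eta)^{(m-1)\beta}\le1,\qquad Ab^{-N}=(1-\eta)^{-1}.$$
By (5), $A=(1-\eta)^{N(m-1)\beta-1}=(1-\eta)^{-\sigma\beta}$, while $b^\sigma=(1-\eta)^{(m-1)\sigma\beta}$. Hence $A^{m-1}b^\sigma=1$ and $\hat u$ is a solution by (F3). Its mass is $1$, and its datum is bounded, compactly supported and radially nonincreasing.

**Step 3: part 1, concentration.** We compare $\hat u(1)$ with $U(1)$ on $B_\rho$, where $\Psi(\rho)=\int_{B_\rho}F(|x|)\,dx=\int_{B_\rho}U(x,1)\,dx$. Suppose $\int_{B_\rho}\hat u(1)\le\Psi(\rho)$. Since $\int_{B_\rho}\hat u(1)=Ab^{-N}\int_{B_{b\rho}}\tilde u(1)$, this means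
$$\int_{B_{b\rho}}\tilde u(1)\le(1-\eta)\Psi(\rho).$$
On the other hand, for $0<\lambda\le1$, $\Psi(\lambda\rho)=\lambda^N\int_{B_\rho}F(\lambda|\xi|)\,d\xi\ge\lambda^N\Psi(\rho)$, because $F$ is nonincreasing. Use this with $\lambda=b(1+\varepsilon)^{-\beta}$, and recall $(m-1)\alpha=1-\sigma\beta$:
$$\int_{B_{b\rho}}V(1)=\Psi\big(b\rho(1+\varepsilon)^{-\beta}\big)\ge(1-\eta)^{(m-1)\alpha}(1+\varepsilon)^{-\alpha}\Psi(\rho)\ge(1-\eta)^{1-\sigma\beta}(1-\alpha\varepsilon)\Psi(\rho).$$
Subtract, and use $(1-\eta)^{\sigma\beta}\le1-\sigma\beta\,\eta$ from (17). With $B_{b\rho}\subset B_\rho$ and (13),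
$$(1-\eta)^{1-\sigma\beta}(\sigma\beta\,\eta-\alpha\varepsilon)\,\Psi(\rho)\le\int_{B_{b\rho}}z(1)\le\frac{K_0}{G(\rho+1)}R^{-N}\eta .$$
Here is the gain $\sigma\beta\,\Psi(\rho)\,\eta$ announced in Section 4. Given $\rho$, choose $R\ge2$ with $K_0R^{-N}/G(\rho+1)<\sigma\beta\,\Psi(\rho)$. If the displayed inequality held for a sequence $\varepsilon\to0$, dividing by $\eta$ and using $\eta\to0$ and (8) would give $\sigma\beta\,\Psi(\rho)\le K_0R^{-N}/G(\rho+1)$, a contradiction. So for $\varepsilon$ small, $\int_{B_\rho}\hat u(1)>\Psi(\rho)$.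

**Step 4: part 2, the $L^p$ norm.** Let $1<p<\infty$ and $\nu=1-(m-1)\alpha\big(1-\frac1p\big)$. As $(m-1)\alpha\in(0,1)$ by (5), $\nu\in(0,1)$. The exponent of $(1-\eta)$ in $Ab^{-N/p}$ is $-\sigma\beta-(m-1)\alpha/p=-\nu$, so $\|\hat u(1)\|_p=(1-\eta)^{-\nu}\|\tilde u(1)\|_p$. Suppose $\|\hat u(1)\|_p\le\|F\|_p$ (the norm of $F(|\cdot|)$, finite since $F$ is bounded and integrable). Then by (17), with $\theta_p=\min\{1,\nu p\}>0$,
$$\|\tilde u(1)\|_p^p\le(1-\eta)^{\nu p}\|F\|_p^p\le(1-\theta_p\eta)\|F\|_p^p .$$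
By scaling, $\|V(1)\|_p^p=(1+\varepsilon)^{-\alpha p+N\beta}\|F\|_p^p=(1+\varepsilon)^{-\alpha(p-1)}\|F\|_p^p\ge(1-\alpha(p-1)\varepsilon)\|F\|_p^p$. Subtracting, and using $V^p-\tilde u^p\le pV^{p-1}z$,
$$\|F\|_p^p\big(\theta_p\,\eta-\alpha(p-1)\varepsilon\big)\le\int(V^p-\tilde u^p)(1)\le p\int V^{p-1}z(1).$$
To bound the right side, split at a radius $\rho>0$. Everywhere $V(\cdot,1)\le C_B$. For $|x|\ge\rho$ and $\varepsilon\le1$, $V(x,1)\le F\big(|x|(1+\varepsilon)^{-\beta}\big)\le F(2^{-\beta}\rho)$. With (13) inside and $\|z(1)\|_1\le\eta$ outside,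
$$p\int V^{p-1}z(1)\le p\Big[C_B^{p-1}\frac{K_0R^{-N}}{G(\rho+1)}+F(2^{-\beta}\rho)^{p-1}\Big]\eta .$$
Choose first $\rho$ so large that $p\,F(2^{-\beta}\rho)^{p-1}<\frac12\theta_p\|F\|_p^p$, possible as $F\to0$ at infinity. Then choose $R\ge2$ so large that $p\,C_B^{p-1}K_0R^{-N}/G(\rho+1)<\frac12\theta_p\|F\|_p^p$. If the inequality held along a sequence $\varepsilon\to0$, dividing by $\eta$ and using (8) would give $\theta_p\|F\|_p^p\le p[\cdots]$, a contradiction. So $\|\hat u(1)\|_p>\|F\|_p=\|U(1)\|_p$ for small $\varepsilon$.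

**Step 5: part 3, the Marcinkiewicz norm.** First, for a radially nonincreasing $f\ge0$ in $L^1_{loc}$ centered balls suffice. If $|E|=|B_\rho|$, then $|E\setminus B_\rho|=|B_\rho\setminus E|$, and with $f(\rho)$ the value of the profile at $\rho$,
$$\int_Ef-\int_{B_\rho}f=\int_{E\setminus B_\rho}f-\int_{B_\rho\setminus E}f\le f(\rho)\big(|E\setminus B_\rho|-|B_\rho\setminus E|\big)=0 .$$
When the first two integrals are finite this is all; and they are, since $\int_{E\setminus B_\rho}f\le f(\rho)|E|$. Hence $\|U(1)\|_{M^p}=\sup_{\rho>0}|B_\rho|^{-1+1/p}\Psi(\rho)$. Because $\Psi(\rho)\le\min\{1,C_B|B_\rho|\}$, the quantity under the supremum is at most $C_B|B_\rho|^{1/p}$ and at most $|B_\rho|^{-1+1/p}$. It is continuous and positive, and tends to $0$ as $\rho\to0$ and as $\rho\to\infty$. So the supremum is attained at some $\rho_0\in(0,\infty)$. Take $u_0$ from part 1 with $\rho=\rho_0$ and $M=t=1$: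
$$\|u(1)\|_{M^p}\ge|B_{\rho_0}|^{-1+1/p}\int_{B_{\rho_0}}u(1)>|B_{\rho_0}|^{-1+1/p}\,\Psi(\rho_0)=\|U(1)\|_{M^p} .\qquad\blacksquare$$
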